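\title{Anosov--Katok pseudo-rotations need not be $C^0$ rigid}

\begin{abstract}
An Anosov--Katok pseudo-rotation is a Hamiltonian diffeomorphism with finitely many periodic points that is a $C^\infty$ limit of symplectic conjugates of elements of a Hamiltonian torus action. We show that such a map need not be $C^0$ rigid: on $S^2\times S^2$ we construct one, with exactly four periodic points, whose iterates $\varphi^n$ stay at a definite $C^0$ distance from the identity for all large $|n|$. For actions of rank at least two, such examples exist exactly when the action has finitely many fixed points, and this is also exactly when Anosov--Katok pseudo-rotations exist at all. The map is conjugate to one fixed rotation on each of countably many disjoint invariant bands. In each band a hyperbolic flow amplifies a tiny rotation during a long but finite interval of times, and these intervals cover all large times.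
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,\omega)$ be a closed connected symplectic manifold with a Riemannian metric whose distance is $d$. We write $\operatorname{Symp}(M,\omega)$ for the group of symplectomorphisms, $\operatorname{Ham}(M,\omega)$ for the group of Hamiltonian diffeomorphisms, and
\[
d_{C^0}(\varphi,\psi)=\max_{z\in M}d(\varphi(z),\psi(z)).
\]
Put $\mathbb T=\mathbb R/\mathbb Z$, let $\|t\|$ be the distance from $t$ to $\mathbb Z$, and let $\|\alpha\|=\max_i\|\alpha_i\|$ for $\alpha\in\mathbb T^k$.

A \emph{Hamiltonian torus action} is a group morphism $R:\mathbb T^k\to\operatorname{Ham}(M,\omega)$, $\alpha\mapsto R_\alpha$, that is a smooth Hamiltonian action in the standard sense: the map $(\alpha,z)\mapsto R_\alpha(z)$ is smooth, and each one-parameter subgroup $t\mapsto R_{t\beta}$, $\beta\in\mathbb R^k$, is the flow of an autonomous Hamiltonian. The \emph{rank} of the action is the dimension of the torus $\mathbb T^k/\ker R$, which acts effectively.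

A Hamiltonian diffeomorphism is a \emph{pseudo-rotation} if it has finitely many periodic points. A pseudo-rotation $\varphi$ is an \emph{Anosov--Katok pseudo-rotation} (AKPR) for the action $R$ if there are $h_m\in\operatorname{Symp}(M,\omega)$ and $\alpha_m\in\mathbb T^k$ such that $h_m^{-1}R_{\alpha_m}h_m\to\varphi$ in the $C^\infty$ topology. A map $\varphi$ is \emph{$C^0$ rigid} if $d_{C^0}(\varphi^{n_i},\operatorname{Id})\to0$ along some sequence of integers $n_i\to\infty$.

The simplest AKPRs are elements of the torus itself. Suppose that the action has finitely many fixed points and that $1,\alpha_1,\dots,\alpha_k$ are rationally independent. By Kronecker's theorem $n\alpha$ generates a dense subgroup of $\mathbb T^k$ for every $n\ne0$, so a periodic point of $R_\alpha$ is fixed by the whole torus, and $R_\alpha$ is an AKPR with $h_m=\operatorname{Id}$. An irrational rotation of $S^2$ is the first example.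

Every $R_\alpha$ is $C^0$ rigid. Indeed, the sequence $(n\alpha)$ in the compact group $\mathbb T^k$ has a convergent subsequence whose consecutive indices differ by numbers $n_i\to\infty$, and then $n_i\alpha\to0$. Every conjugate $h^{-1}R_\alpha h$ is rigid along the same times, because $h^{-1}$ is uniformly continuous. An AKPR is thus a limit of rigid maps, and it is natural to ask whether rigidity survives the limit. The answer depends on how uniform the rigidity of the approximating maps is. For the Hofer norm
\[
\|\varphi\|_{\mathrm{Hof}}=\inf\int_0^1(\max F_t-\min F_t)\,dt,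
\]
where the infimum runs over the Hamiltonians $F$ with time-one map $\varphi$, the conjugacy is invisible: replacing $F_t$ by $F_t\circ h$ shows that $\|h^{-1}R_{n\alpha}h\|_{\mathrm{Hof}}=\|R_{n\alpha}\|_{\mathrm{Hof}}\le C\|n\alpha\|$, with $C$ depending only on the action. For the $C^0$ distance the direct estimate is $d_{C^0}(h^{-1}R_{n\alpha}h,\operatorname{Id})\le C\operatorname{Lip}(h^{-1})\|n\alpha\|$, and the Lipschitz constants of the maps $h_m^{-1}$ need not be bounded.

Two facts are known. First, every AKPR is rigid for the Hofer norm and for the spectral norm $\gamma$: one has $\|\varphi^{n_i}\|_{\mathrm{Hof}}\to0$, respectively $\gamma(\varphi^{n_i})\to0$, along some sequence $n_i\to\infty$. Second, call $\alpha\in\mathbb T^k$ \emph{exponentially Liouville} if for every $c>0$ there is $n\in\mathbb N$ with $0<\|n\alpha\|<e^{-cn}$, and call an AKPR exponentially Liouville if $h_m,\alpha_m$ can be chosen so that $(\alpha_m)$ has an exponentially Liouville limit point; then every exponentially Liouville AKPR is $C^0$ rigid. Neither fact is used in our proofs, but both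 point to a positive answer to the following question, which comes from the paper of Joksimovi\'c and Seyfaddini~\cite{JS}.

\medskip
\noindent\emph{Is every Anosov--Katok pseudo-rotation $C^0$ rigid?}
\medskip

The answer is no.

\begin{theorem}\label{thm:spheres}
Let $M=S^2\times S^2$ with any product area form, and let $\mathbb T^2$ act by rotating the two factors. There are $\alpha\in\mathbb T^2$ and $h_m\in\operatorname{Ham}(M,\omega)$ such that $h_m^{-1}R_\alpha h_m$ converges in $C^\infty$ to a Hamiltonian diffeomorphism $\varphi$ that has exactly four periodic points, all of them fixed, and satisfies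
\[
\liminf_{|n|\to\infty}d_{C^0}(\varphi^n,\operatorname{Id})>0 .
\]
So $\varphi$ is an AKPR that is not $C^0$ rigid.
\end{theorem}

By the two known facts, this $\varphi$ is rigid for the Hofer norm and for $\gamma$, and it is not exponentially Liouville. The construction takes place near one free orbit of a two-dimensional torus, so it applies to other actions as well.

\begin{theorem}\label{thm:general}
Let a smooth Hamiltonian torus action of rank at least $2$ on a closed connected symplectic manifold $(M,\omega)$ be given. The following are equivalent: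
\begin{enumerate}
\item[(i)] the action has finitely many fixed points;
\item[(ii)] an AKPR exists for this action;
\item[(iii)] there is an AKPR $\varphi$ for this action with $\liminf_{|n|\to\infty}d_{C^0}(\varphi^n,\operatorname{Id})>0$; in particular, $\varphi$ is not $C^0$ rigid.
\end{enumerate}
\end{theorem}

Actions of rank $1$, for example on $S^2$, are not settled here: the construction gives different roles to two independent circles in the torus.

Section~\ref{sec:model} shows the mechanism in a linear model where everything is a product of $2\times2$ matrices. Section~\ref{sec:prelim} collects the facts about Hamiltonian flows and torus actions that we use and sets up a chart. Section~\ref{sec:band} realizes the model by Hamiltonian diffeomorphisms supported in one band, Section~\ref{sec:alpha} chooses $\alpha$ so that countably many bands cover all large times, and Section~\ref{sec:assembly} assembles the map. Section~\ref{sec:fixed} proves that (ii) implies (i) and completes the proof of Theorem~\ref{thm:general}.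

\section{The mechanism in a linear model}\label{sec:model}

We want a conjugate $f=g^{-1}Rg$ of a rotation that is close to the rotation itself, although $g$ has enormous derivatives, and whose iterates turn a tiny rotation into a displacement of definite size. The following model does this on $\mathbb T\times\mathbb R^2$, with the circle as \emph{base} and the plane as \emph{fiber}.

Fix, for the whole paper, two smooth functions on the circle (Figure~\ref{fig:profiles}):
\begin{itemize}
\item $\psi:\mathbb T\to[0,1]$, supported in $[\frac14,\frac34]$ and equal to $1$ on $[\frac38,\frac58]$;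
\item $\ell:\mathbb T\to\mathbb R$ with $\ell(\nu)=\nu$ for $\nu\in[\frac18,\frac78]$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=8,yscale=3]
\fill[gray!15] (0,0) rectangle (0.125,1.05);
\fill[gray!15] (0.875,0) rectangle (1,1.05);
\draw[->] (0,0) -- (1.05,0) node[right] {$\nu$};
\draw (0,0) -- (0,1.1);
\node[below] at (0,0) {$0$};
\node[below] at (0.125,0) {$\frac18$};
\node[below] at (0.25,0) {$\frac14$};
\node[below] at (0.375,0) {$\frac38$};
\node[below] at (0.625,0) {$\frac58$};
\node[below] at (0.75,0) {$\frac34$};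
\node[below] at (0.875,0) {$\frac78$};
\node[below] at (1,0) {$1$};
\draw[thick] (0,0) -- (0.25,0) .. controls (0.32,0) and (0.305,1) .. (0.375,1) -- (0.625,1) .. controls (0.695,1) and (0.68,0) .. (0.75,0) -- (1,0);
\draw[thick,dashed] (0,0.5) .. controls (0.03,0.1) and (0.08,0.08) .. (0.125,0.125) -- (0.875,0.875) .. controls (0.92,0.92) and (0.97,0.9) .. (1,0.5);
\node[above] at (0.5,1) {$\psi$};
\node[below right] at (0.5,0.5) {$\ell$};
\end{tikzpicture}
\caption{The two profiles on the circle $\mathbb T=\mathbb R/\mathbb Z$. The bump $\psi$ (solid) switches the hyperbolic flow on and off. The function $\ell$ (dashed) equals $\nu$ outside the shaded arc $(-\frac18,\frac18)$, which lies at distance $\frac18$ from the support of $\psi$; the fiber is rotated only while the base point crosses this arc.}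
\label{fig:profiles}
\end{figure}

Let $\Lambda^t=\operatorname{diag}(e^{t/2},e^{-t/2})$ be the linear hyperbolic flow, and let $O_s$ be the rotation of the plane by the angle $\pi s$. Given $0<\eta\le\frac18$, $\delta>0$ and $V>0$, put $\Psi=V\psi$, $\zeta=\frac\delta\eta\,\ell$ and
\[
R(x,y)=(x+\eta,\,O_\delta y),\qquad g(x,y)=\big(x,\,O_{\zeta(x)}\Lambda^{\Psi(x)}y\big),\qquad f=g^{-1}Rg .
\]
Since $f^n=g^{-1}R^ng$,
\begin{equation}\label{eq:model}
f^n(x,y)=\Big(x+n\eta,\ \Lambda^{-\Psi(x+n\eta)}\,O_{n\delta+\zeta(x)-\zeta(x+n\eta)}\,\Lambda^{\Psi(x)}y\Big).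
\end{equation}

\emph{One step is small.} Take $n=1$. If $x$ or $x+\eta$ lies in $[\frac14,\frac34]$, then both lie in $[\frac18,\frac78]$, so $\zeta(x+\eta)-\zeta(x)=\delta$. The rotation in \eqref{eq:model} disappears and the matrix is $\Lambda^{\Psi(x)-\Psi(x+\eta)}$, with exponent at most $V\eta\|\psi'\|_\infty$ in absolute value. Otherwise $\Psi(x)=\Psi(x+\eta)=0$ and the matrix is $O_s$ with $|s|\le\delta(1+\|\ell'\|_\infty)$. So the matrix is close to the identity as soon as $V\eta$ and $\delta$ are small, and the norm $e^{V/2}$ of $\Lambda^V$ plays no role. The function $\zeta$ is there for this purpose. Without it, the matrix on the plateau of $\psi$ would be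
\[
\Lambda^{-V}O_\delta\Lambda^{V}=\begin{pmatrix}\cos\pi\delta&-e^{-V}\sin\pi\delta\\ e^{V}\sin\pi\delta&\cos\pi\delta\end{pmatrix},
\]
which is close to the identity only if $\delta$ is much smaller than $e^{-V}$.

\emph{Many steps are large.} During one turn of the base point the fiber flows along $\Lambda$ for total time $-V$ and then for total time $+V$; these two motions cancel. Between turns the fiber is rotated. Let $x\in[\frac18,\frac78]$ and suppose that $x'=x+n\eta-j\in[\frac38,\frac58]$ for an integer $j$, the number of times the base point has passed through $0$. Then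
\[
n\delta+\zeta(x)-\zeta(x')=n\delta+\tfrac\delta\eta(j-n\eta)=j\mu,\qquad \mu=\tfrac\delta\eta .
\]
Each turn contributes the \emph{kick} $O_\mu$. With $T=\Psi(x)$, formula \eqref{eq:model} sends the vector $y=(e^{-T/2},0)$, of norm at most $1$, to
\[
\Lambda^{-V}O_{j\mu}(1,0)=\big(e^{-V/2}\cos\pi j\mu,\ e^{V/2}\sin\pi j\mu\big),
\]
whose squared norm is at least $4e^V\|j\mu\|^2$ because $|\sin\pi s|\ge2\|s\|$. For example, take $\eta=V^{-k}$ and $\delta=V^{-3k}$ with $V$ large. One step differs from the identity by about $V^{1-k}$, while after one turn, that is after about $V^k$ steps, some vector is stretched by a factor of at least $2e^{V/2}V^{-2k}$. Closeness to the rotation costs a power of $V$, and the amplification is exponential in $V$. The proof lives in the room between the two.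

Four things separate the model from a proof.
\begin{enumerate}
\item \emph{The model works only for a finite time.} It needs $j\ge1$, so it starts at $n\approx1/\eta$. By the pigeonhole principle some $j\le e^{V}+1$ has $\|j\mu\|\le e^{-V}$, and at such a $j$ the lower bound is useless; indeed $f$ is conjugate to a rotation. We therefore use countably many copies of the model, in disjoint invariant bands, each of which starts working before the previous one stops.
\item \emph{All bands share one rotation vector $\alpha=(a,b)$,} but the parameters $\eta,\delta$ of the bands must tend to zero. We write $a=\frac pQ+\eta$, $b=\frac{p'}D+\delta$ and make the hyperbolic part of the conjugacy commute with the finite-order rotation $R_{(p/Q,\,p'/D)}$. The variable $Qx$ then advances by $\xi=Q\eta$ per step, and the kick becomes $\mu=D\delta/\xi$.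
\item \emph{The conjugacy must be symplectic.} A Hamiltonian that moves the fiber by an amount depending on $x$ also moves the coordinate $I$ conjugate to $x$. This reaction must be bounded by a power of $V$.
\item \emph{The conjugacy must have compact support,} so the fiber flow is linear only in a bounded region, and the orbit that we follow must be stopped before it leaves that region.
\end{enumerate}

\section{Hamiltonian flows, torus actions and the chart}\label{sec:prelim}

\subsection{Hamiltonian flows}
The vector field $X_F$ of a Hamiltonian $F$ is defined by $\omega(X_F,\cdot)=dF$. For $\omega=dx\wedge dI$ this gives $\dot x=\partial_IF$, $\dot I=-\partial_xF$. We write $\phi_F^t$ for the flow, also when $F=F_t$ depends on time, and use four standard facts.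
\begin{itemize}
\item[(H1)] If $h$ is symplectic, the flow of $F_t\circ h$ is $h^{-1}\phi_F^th$.
\item[(H2)] If $F,G$ are autonomous with complete flows, the path $\phi_F^{-t}\phi_G^t$ is the flow of $(G-F)\circ\phi_F^t$. Indeed, its generating vector field is $(\phi_F^{-t})_*(X_G-X_F)$.
\item[(H3)] If every $F_t$ is supported in a closed set $Z$, then $\phi_F^t$ fixes the complement of $Z$ pointwise and hence, being a bijection, preserves $Z$.
\item[(H4)] If $F^N\to F$ in $C^\infty([0,1]\times M)$, then $\phi^1_{F^N}\to\phi^1_F$ in $C^\infty$. This is continuous dependence of flows on the vector field: Gr\"onwall's inequality gives uniform convergence, and the same argument applied to the variational equations gives convergence of the derivatives of order $s$ by induction on $s$.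
\end{itemize}

\subsection{Torus actions}
Let a torus act smoothly and symplectically on $M$.
\begin{itemize}
\item[(T1)] Since $M$ is compact, only finitely many subgroups occur as isotropy groups of points of $M$.
\item[(T2)] For a closed subgroup $\Gamma$, the set $\operatorname{Fix}(\Gamma)$ is compact, and it has finitely many components, each a closed symplectic submanifold. Indeed, the exponential map of an invariant metric at a fixed point $z$ identifies $\operatorname{Fix}(\Gamma)$ near $z$ with the fixed subspace $(T_zM)^\Gamma$ near $0$. This subspace is symplectic: if $\omega(u,u')\ne0$ with $u$ fixed, then the average $\bar u'$ of $u'$ over $\Gamma$ is fixed and $\omega(u,\bar u')=\omega(u,u')$.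
\item[(T3)] (Marle--Guillemin--Sternberg normal form at a free orbit.) Let $\mathbb T^2$ act in a Hamiltonian way and let $\mathcal O$ be a free isotropic orbit. Then an invariant neighborhood of $\mathcal O$ is equivariantly symplectomorphic to an invariant neighborhood of $\mathbb T^2\times\{0\}\times\{0\}$ in $\mathbb T^2\times\mathbb R^2\times W$. Here $(W,\omega_W)$ is a symplectic vector space of dimension $\dim M-4$, the form is $dx\wedge dI+d\theta\wedge dJ+\omega_W$ in coordinates $(x,\theta)\in\mathbb T^2$, $(I,J)\in\mathbb R^2$, and the torus acts by translations on the first factor.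
\end{itemize}

\begin{lemma}\label{lem:reduction}
If a Hamiltonian action $R$ of $\mathbb T^k$ has rank at least $2$, then $\mathbb T^k/\ker R$ contains a two-dimensional torus that has the same fixed points as $\mathbb T^k$. Its action is effective and Hamiltonian.
\end{lemma}

\begin{proof}
Write $\mathbb T^k/\ker R=\mathbb R^l/\mathbb Z^l$ with $l\ge2$. If $z$ is not a fixed point, the Lie algebra of its isotropy group is a proper subspace of $\mathbb R^l$, because the torus is connected. By (T1) finitely many such subspaces occur. Their union with $\{0\}$ is closed and nowhere dense, so it misses some rational vector and, after scaling, some primitive vector $\beta\in\mathbb Z^l$. Complete $\beta$ to a basis $\beta,\beta',\dots$ of $\mathbb Z^l$. The map $(s,t)\mapsto s\beta+t\beta'$ embeds $\mathbb T^2$ in $\mathbb R^l/\mathbb Z^l$. If $z$ is fixed by this subtorus, then $\beta$ lies in the isotropy algebra of $z$, so $z$ is fixed by the whole torus. The action of the subtorus is effective because that of $\mathbb T^k/\ker R$ is, and it is Hamiltonian because one-parameter subgroups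 of the quotient lift to $\mathbb T^k$.
\end{proof}

\begin{lemma}\label{lem:chart}
Let $R$ be an effective Hamiltonian action of $\mathbb T^2$ on $M$. There are $r\in(0,1]$, a ball $B$ about $0$ in a symplectic vector space $(W,\omega_W)$, and an invariant open set $U\subset M$ with coordinates
\[
(x,I,\theta,J,v)\in\mathbb T\times(-3r,3r)\times\mathbb T\times(-3r,3r)\times B
\]
in which $\omega=dx\wedge dI+d\theta\wedge dJ+\omega_W$ and $R_{(s,t)}$ acts by $x\mapsto x+s$, $\theta\mapsto\theta+t$. If $\dim M=4$, then $B$ is a point.
\end{lemma}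

\begin{proof}
Let $\Gamma$ be a nontrivial isotropy group. A component of $\operatorname{Fix}(\Gamma)$ of full dimension would be open and closed, hence equal to $M$, which is impossible for an effective action. By (T2) the set $\operatorname{Fix}(\Gamma)$ is therefore closed and nowhere dense, and by (T1) finitely many such sets contain all points with nontrivial isotropy. So there is a free orbit. Orbits are isotropic: if $F,G$ generate the two circle factors, then $X_F$ and $X_G$ commute, so the Poisson bracket $\omega(X_F,X_G)$ is constant on $M$, and it vanishes at a maximum of $F$. Now (T3) applies, and an invariant neighborhood of $\mathbb T^2\times\{0\}\times\{0\}$ contains a product of the required form.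
\end{proof}

For $S^2\times S^2$ the chart is explicit. On a sphere of area $\mathcal A$ minus its poles, take the angle $x\in\mathbb T$ and the height $I\in(-\mathcal A/2,\mathcal A/2)$, scaled and oriented so that the area form is $dx\wedge dI$. A reader interested only in Theorem~\ref{thm:spheres} may delete the variable $v$ and the functions $\lambda,\tilde\lambda$ below.

We call $(x,I)$ the base coordinates and $y=(\theta,J)$ the fiber coordinates. Fix $\lambda,\tilde\lambda\in C_c^\infty(B,[0,1])$ with $\lambda=1$ near $0$ and $\tilde\lambda=1$ near $\operatorname{supp}\lambda$; both are $1$ if $B$ is a point. All Hamiltonians below are supported in the compact set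
\[
K=\{|I|\le2r,\ |J|\le2r,\ v\in\operatorname{supp}\tilde\lambda\}\subset U
\]
and are extended by zero to $M$. The norm $|F|_{C^s}$ is the largest supremum of a partial derivative of order at most $s$ in the coordinates of $U$ and, if $F$ depends on time, in $t\in[0,1]$.

\section{One band}\label{sec:band}

Besides $\psi,\ell,\lambda,\tilde\lambda$, fix the following smooth functions once and for all:
\begin{itemize}
\item $\rho\in C_c^\infty(-r,r)$ with $\rho(J)=J$ for $|J|\le\frac r2$, and $\kappa\in C_c^\infty(-2r,2r)$ with $\kappa(J)=J$ for $|J|\le r$;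
\item $\chi\in C_c^\infty((-\frac14,\frac14),[0,1])$ equal to $1$ on $[-\frac18,\frac18]$, and $\tilde\chi\in C_c^\infty((-1,1),[0,1])$ equal to $1$ on $[-\frac12,\frac12]$;
\item $\tau:\mathbb R\to[-2,2]$ with bounded derivatives of all orders and $\tau(s)=s$ for $|s|\le1$.
\end{itemize}
The \emph{data of a band} are positive integers $Q,D,V$, numbers $c,w>0$ with $[c-w,c+w]\subset(0,r)$, and a rotation vector $\alpha=(a,b)$ written as
\[
a=\tfrac pQ+\eta,\qquad b=\tfrac{p'}D+\delta,\qquad p,p'\in\mathbb Z,\quad \eta,\delta>0 .
\]
Put $\xi=Q\eta$ and $\mu=D\delta/\xi$. We assume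
\begin{equation}\label{eq:data}
Q,\ D,\ \frac1w\le V,\qquad \xi\le\frac18,\qquad \frac\delta\eta\,\|\ell'\|_\infty\,r\le\frac w{16}.
\end{equation}
The \emph{band} is the compact $R$-invariant set
\[
\mathcal B=\{|I-c|\le w,\ |J|\le2r,\ v\in\operatorname{supp}\tilde\lambda\}\subset K .
\]

\subsection{The hyperbolic flow in the fiber}
We need a Hamiltonian on the fiber cylinder that is $\frac1D$-periodic in $\theta$ and whose flow is $\Lambda^t$ in coordinates in which translations of $\theta$ are rotations. Since $J$ generates the translations of $\theta$, these are polar coordinates with squared radius $J$. Put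
\[
E(\theta,J)=-\frac1{2\pi D}\,\rho(J)\sin(2\pi D\theta).
\]
For $J>0$ and a lift of $\theta$ to $\mathbb R$, let $u_+=\sqrt J\cos\vartheta$ and $u_-=\sqrt J\sin\vartheta$ with $\vartheta=\pi D\theta$. Then $J=u_+^2+u_-^2$, and $\theta\mapsto\theta+s$ acts on $(u_+,u_-)$ as $O_{Ds}$. In the region $0<J\le\frac r2$ Hamilton's equations for $E$ read $\dot\vartheta=-\frac12\sin2\vartheta$ and $\dot J=J\cos2\vartheta$, so
\begin{align*}
\dot u_+&=\tfrac12\sqrt J\,(\cos2\vartheta\cos\vartheta+\sin2\vartheta\sin\vartheta)=\tfrac12u_+,\\
\dot u_-&=\tfrac12\sqrt J\,(\cos2\vartheta\sin\vartheta-\sin2\vartheta\cos\vartheta)=-\tfrac12u_- .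
\end{align*}
Thus $\phi_E^t$ is $\Lambda^t$ as long as the orbit of $\Lambda^t$ stays in $0<J\le\frac r2$. The next lemma gives the time at which the backward orbit of a point at the low height
\[
J_0=\tfrac r8V^{-3}
\]
reaches the height $\frac r2$; the exponent $3$ is explained in Section~\ref{sec:conj}. This time is infinite for points on the line $u_-=0$, so we record $e^{-t}$ rather than $t$.

\begin{lemma}\label{lem:escape}
There is a continuous function $\beta:\mathbb T\to[0,1)$ with $\beta(s)\ge V^{-3}\|s\|^2$ and the following property. If $D\theta\equiv s\pmod 1$ and $\beta(s)=e^{-t}$ for a real number $t$, then the point $\phi_E^{-t}(\theta,J_0)$ has height $J=\frac r2$.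
\end{lemma}

\begin{proof}
Let $L=\frac r{2J_0}=4V^3\ge4$, $C=\cos\pi s$, $S=\sin\pi s$. The orbit of $\Lambda^{-t'}$ through $(\theta,J_0)$ has height $J_0\,q(t')$ with $q(t')=e^{-t'}C^2+e^{t'}S^2$. For $X=e^{-t'}$ the equation $q(t')=L$ reads $C^2X^2-LX+S^2=0$, and this has the root
\[
\beta(s)=\frac{2S^2}{L+\sqrt{L^2-4C^2S^2}} .
\]
Since $4C^2S^2\le1<L^2$, the function $\beta$ is continuous, $0\le\beta\le\frac2L<1$, and $\beta(s)\ge S^2/L\ge4\|s\|^2/L=V^{-3}\|s\|^2$. If $\beta(s)=e^{-t}$, then $t>0$ and $q(t)=L$. The function $q$ is positive and convex with $q(0)=1<L$, so $0<q\le L$ on $[0,t]$. Hence the linear orbit stays in $0<J\le\frac r2$ up to time $t$, it is the backward orbit of $E$, and its final height is $J_0L=\frac r2$.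
\end{proof}

\subsection{The conjugacy}\label{sec:conj}
The two factors of the model conjugacy are produced by the Hamiltonians $\Psi(x)E(y)$ and $\zeta(x)J$, suitably cut off. Put
\[
\Psi(x)=V\psi(Qx),\qquad A(x,I)=\Psi(x)\,\chi\big(\tfrac{I-c}w\big),\qquad \zeta(x)=\tfrac\delta\xi\,\ell(Qx).
\]
The flow of the product $A(x,I)E(y)$ moves the fiber along $\phi_E$ for time $A$, as desired, and it moves the base along $\phi_A$ for time $E$. To see how strong this reaction is, rescale. In the variables $\nu=Qx$ and $\iota=\frac{I-c}w$, Hamilton's equations for $A$ are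
\begin{equation}\label{eq:rescale}
\dot\nu=\tfrac{VQ}w\,\psi(\nu)\chi'(\iota),\qquad \dot\iota=-\tfrac{VQ}w\,\psi'(\nu)\chi(\iota).
\end{equation}
This is the flow of the fixed Hamiltonian $A_0(\nu,\iota)=\psi(\nu)\chi(\iota)$ on $\mathbb T\times\mathbb R$, run at speed $VQ/w\le V^3$. For a flow run for time $V^3$ the general bound on derivatives is exponential in $V^3$, which we cannot afford. We therefore truncate $E$ at the level $V^{-3}$:
\[
\hat E=V^{-3}\tau(V^3E).
\]
Then $|\hat E|\le2V^{-3}$, so the flow of $A_0$ is run for time at most $2$. On the open set $\{|E|<V^{-3}\}$ we have $\hat E=E$, and this set is invariant under $\phi_E$; hence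
\begin{equation}\label{eq:trunc}
\phi_{\hat E}^t(y)=\phi_E^t(y)\qquad\text{if }|E(y)|<V^{-3}.
\end{equation}
The price of the truncation is that we must follow orbits through the height $J_0\approx V^{-3}$, which costs only a factor $V^3$ against the amplification $e^V$.

Define
\[
G_1=A(x,I)\,\hat E(y)\,\lambda(v),\qquad G_2=\zeta(x)\,\tilde\chi\big(\tfrac{I-c}w\big)\,\kappa(J)\,\tilde\lambda(v),
\]
let $g_1,g_2$ be their time-one maps, and set
\[
g=g_2g_1,\qquad f=g^{-1}R_\alpha g .
\]
Both Hamiltonians are supported in $\mathcal B$. By (H3) and the invariance of $\mathcal B$, the maps $g$ and $f$ preserve $\mathcal B$, and $f=R_\alpha$ outside $\mathcal B$. More precisely, $G_1$ is supported in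
\[
\mathcal S=\big\{Qx\in[\tfrac14,\tfrac34],\ |I-c|\le\tfrac w4,\ |J|\le r,\ v\in\operatorname{supp}\lambda\big\}.
\]

The map $g_1$ is explicit. The functions $A,\hat E,\lambda$ live on different symplectic factors of $U$, and $X_{G_1}=\hat E\lambda X_A+A\lambda X_{\hat E}+A\hat EX_\lambda$. Each of the three functions is constant along all three vector fields, so the coefficients are constant along each orbit of $G_1$, and
\begin{equation}\label{eq:g1}
g_1^{\pm1}(x,I,y,v)=\Big(\phi_A^{\pm\hat E\lambda}(x,I),\ \phi_{\hat E}^{\pm A\lambda}(y),\ \phi_\lambda^{\pm A\hat E}(v)\Big),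
\end{equation}
where the times are evaluated at the initial point.

The map $g_2$ is explicit on the \emph{core}, the set of points with $|I-c|\le\frac38w$, $|J|\le r$ and $\tilde\lambda=1$ near $v$:
\begin{equation}\label{eq:g2}
g_2^{\pm1}(x,I,\theta,J,v)=\big(x,\ I\mp\zeta'(x)J,\ \theta\pm\zeta(x),\ J,\ v\big).
\end{equation}
Indeed, $\zeta'(x)=\frac\delta\eta\ell'(Qx)$, so the last condition in \eqref{eq:data} gives
\begin{equation}\label{eq:shift}
|\zeta'(x)J|\le\tfrac w{16}\qquad\text{for }|J|\le r .
\end{equation}
The orbit of the Hamiltonian $\zeta(x)J$ through a point of the core is $t\mapsto(x,I-t\zeta'(x)J,\theta+t\zeta(x),J,v)$. For $|t|\le1$ it stays in $|I-c|\le\frac7{16}w$, where $G_2$ and $\zeta(x)J$ have the same differential; so it is also the orbit of $G_2$.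

\subsection{One step is close to the rotation}
The fiber component of $g_1$ has derivatives as large as $e^{V}$, so no direct estimate of $g^{-1}R_\alpha g$ is useful. As in the model, we first show that $g_1$ conjugates only the base rotation $R_{(\eta,0)}$: the rational part of $\alpha$ commutes with $g_1$, and $g_2$ has moved the fiber rotation by $\delta$ away from the support of $g_1$.

\begin{lemma}\label{lem:factor}
Let $R_0=R_{(p/Q,\,p'/D)}$ and $\Phi=R_{(0,\delta)}R_\alpha^{-1}g_2^{-1}R_\alpha g_2$. Then
\[
f=R_0\,\big(g_1^{-1}R_{(\eta,0)}g_1\big)\,\Phi .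
\]
\end{lemma}

\begin{proof}
We have $R_\alpha=R_0R_{(\eta,0)}R_{(0,\delta)}$, hence $g_2^{-1}R_\alpha g_2=R_0R_{(\eta,0)}\Phi$.

We claim that $\Phi$ is the identity on $\mathcal S$. Let $z=(x,I,\theta,J,v)\in\mathcal S$. Then $z$ is in the core, and by \eqref{eq:shift} the $I$-coordinate of $g_2(z)$ is within $\frac w4+\frac w{16}\le\frac38w$ of $c$, so $R_\alpha g_2(z)$ is in the core as well. Applying \eqref{eq:g2} twice gives
\[
\Phi(z)=\big(x,\ I+(\zeta'(x+a)-\zeta'(x))J,\ \theta+\delta+\zeta(x)-\zeta(x+a),\ J,\ v\big).
\]
Now $Q(x+a)\equiv Qx+\xi\pmod1$. Since $Qx\in[\frac14,\frac34]$ and $\xi\le\frac18$, both $Qx$ and $Qx+\xi$ lie in $[\frac14,\frac78]$, where $\ell(\nu)=\nu$ and $\ell'=1$. Hence $\zeta(x+a)-\zeta(x)=\frac\delta\xi\,\xi=\delta$ and $\zeta'(x+a)=\zeta'(x)$, which proves the claim.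

So the bijection $\Phi$ fixes $\mathcal S$ pointwise and preserves its complement, while $g_1$ preserves $\mathcal S$ and fixes its complement pointwise. Both $\Phi g_1$ and $g_1\Phi$ equal $g_1$ on $\mathcal S$ and $\Phi$ off $\mathcal S$, so $\Phi$ and $g_1$ commute. Also $G_1\circ R_0=G_1$, because $\Psi$ is $\frac1Q$-periodic in $x$ and $\hat E$ is $\frac1D$-periodic in $\theta$; by (H1), $R_0$ commutes with $g_1$. Therefore
\[
f=g_1^{-1}R_0R_{(\eta,0)}\Phi g_1=R_0\,g_1^{-1}R_{(\eta,0)}g_1\,\Phi .\qedhere
\]
\end{proof}

The base rotation is the flow of $I$, so its conjugate by $g_1$ is the flow of $I\circ g_1$. Only the base component of $g_1$ enters this function, and by \eqref{eq:g1} the base component depends on the fiber only through the value $\hat E(y)$ at the initial point. The hyperbolic flow does not appear, and this is why the estimate below is polynomial in $V$.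

\begin{proposition}\label{prop:small}
There are constants $C_s$, depending only on $s$ and on the fixed functions, with the following property. For all data satisfying \eqref{eq:data} there are Hamiltonians $F_1,F_2,F_3:[0,1]\times M\to\mathbb R$, supported in $[0,1]\times\mathcal B$, such that
\[
R_\alpha^{-1}f=\phi^1_{F_3}\,\phi^1_{F_2}\,\phi^1_{F_1},\qquad |F_i|_{C^s}\le C_sV^{4s}\big(\eta+\tfrac\delta\xi\big)\quad(s\ge0).
\]
\end{proposition}

\begin{proof}
Let $\Theta=R_{(-\eta,0)}\,g_1^{-1}R_{(\eta,0)}g_1$. Since $R_\alpha^{-1}R_0=R_{(0,-\delta)}R_{(-\eta,0)}$, Lemma~\ref{lem:factor} gives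
\[
R_\alpha^{-1}f=\big(R_{(0,-\delta)}\,\Theta\,R_{(0,\delta)}\big)\,\big(R_\alpha^{-1}g_2^{-1}R_\alpha\big)\,g_2 .
\]
The last factor is the time-one map of $F_1=G_2$, and by (H1) the middle one is the time-one map of $F_2=-G_2\circ R_\alpha$. Each derivative of $G_2=\frac\delta\xi\ell(Qx)\tilde\chi(\frac{I-c}w)\kappa(J)\tilde\lambda(v)$ produces at most a factor $Q$ or $1/w$, both bounded by $V$, so $|G_2|_{C^s}\le C_s\frac\delta\xi V^s$. Composition with $R_\alpha$ is a translation of coordinates; it preserves these norms and the set $\mathcal B$.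

For the first factor let $H=I\circ g_1-I$ on $U$; it is supported in $\mathcal S$. On $U$ the flow of $I$ is $R_{(t,0)}$ and, by (H1), the flow of $I+H$ is $g_1^{-1}R_{(t,0)}g_1$. By (H2) the path $R_{(-t,0)}g_1^{-1}R_{(t,0)}g_1$ is the flow of $H\circ R_{(t,0)}$ on $U$. Outside $\mathcal B$ the path is the identity, so this holds on $M$. Rescaling time and using (H1) once more, we see that the first factor is the time-one map of
\[
F_3(t,\cdot)=\eta\,H\circ R_{(\eta t,\,\delta)} .
\]
A derivative in $t$ acts as $\eta\,\partial_x$ with $\eta\le\xi<1$, so $|F_3|_{C^s}\le\eta|H|_{C^s}$. It remains to show that $|H|_{C^s}\le C_sV^{4s}$.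

Let $P(\sigma,\nu,\iota)$ be the second component of $\phi_{A_0}^\sigma(\nu,\iota)$ minus $\iota$. This is a fixed smooth function that vanishes for $|\iota|\ge\frac14$, so all its derivatives are bounded on $[-2,2]\times\mathbb T\times\mathbb R$. By \eqref{eq:g1} and \eqref{eq:rescale},
\[
H=w\,P\Big(\sigma(y,v),\,Qx,\,\frac{I-c}w\Big),\qquad \sigma=\frac{VQ}w\,\hat E\lambda=\frac{Q}{wV^2}\,\tau\big(V^3E(y)\big)\lambda(v),
\]
and $|\sigma|\le2$ because $Q/w\le V^2$. Say that a map is \emph{tame} if its partial derivatives of each order $i\ge1$ are bounded by $C_iV^{4i}$. A derivative of order $i$ of a composition $h\circ k$ is a sum of terms, each a derivative of $h$ times a product of derivatives of components of $k$ whose orders are positive and add up to $i$. So $h\circ k$ is tame if $k$ is tame and $h$ has bounded derivatives. The function $V^3E$ is tame, since $D\le V$ bounds its derivatives of order $i\ge1$ by $C_iV^{3+i}\le C_iV^{4i}$. Hence $\tau(V^3E)$ is tame and bounded, and $\sigma$ is tame by the Leibniz rule. The functions $Qx$ and $\frac{I-c}w$ are tame because $Q,1/w\le V$.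 Therefore $H/w$ is tame and bounded, and $w\le r\le1$.
\end{proof}

\subsection{An orbit that rises}
We now follow the orbit of the model, starting on the line $u_-=0$. If we let it end over the plateau of $\psi$, the last backward flow would run for the full time $V$; the orbit would leave the region $J\le\frac r2$, where the flow is linear, and we would not know its final height. Instead we slide the endpoint down the slope of $\psi$ until the available time $\Psi(x')$ equals the time needed to reach the height $\frac r2$.

\begin{proposition}\label{prop:rise}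
Let the data satisfy \eqref{eq:data}, and let $n$ be an integer with $n\xi\ge1$. Suppose that
\begin{equation}\label{eq:kick}
\|j\mu\|^2>V^3e^{-V}\qquad\text{for all integers }1\le j\le n\xi+1 .
\end{equation}
Then there is $z\in\mathcal B$ with $0<J(z)\le\frac r8$ and $J(f^n(z))=\frac r2$.
\end{proposition}

\begin{proof}
We use $f^n=g_1^{-1}g_2^{-1}R_{n\alpha}g_2g_1$.

\emph{Step 1: the orbit that ends over a given base point.} Let $x'\in\mathbb T$. Put $x=x'-na$, $T=\Psi(x)\ge0$, and let $z\in\mathcal B$ be the point
\[
z=(x,\ I=c,\ \theta=0,\ J=J_0e^{-T},\ v=0),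
\]
so that $0<J(z)\le J_0\le\frac r8$. At $z$ we have $E=\hat E=0$, $A=T$ and $\lambda=1$. By \eqref{eq:g1} and \eqref{eq:trunc}, $g_1$ moves only the fiber, by $\phi_E^T$. On the line $u_-=0$ the height is multiplied by $e^t$ in time $t$, so $g_1(z)=(x,c,0,J_0,0)$. This point and $R_{n\alpha}g_2g_1(z)$ lie in the core by \eqref{eq:shift}, and \eqref{eq:g2} gives
\[
g_2^{-1}R_{n\alpha}g_2g_1(z)=(x',\,I',\,\theta',\,J_0,\,0),
\]
where
\[
\theta'=nb+\zeta(x)-\zeta(x'),\qquad I'=c+(\zeta'(x')-\zeta'(x))J_0,\qquad |I'-c|\le\tfrac w8 .
\]
At this point $A=\Psi(x')$ because $\chi=1$ on $[-\frac18,\frac18]$, $\lambda=1$, and $|E|\le\frac{J_0}{2\pi D}<V^{-3}$ because $r\le1$. By \eqref{eq:g1} and \eqref{eq:trunc}, the fiber component of $f^n(z)$ is $\phi_E^{-\Psi(x')}(\theta',J_0)$. Let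
\[
s(x')=D\theta'=D\big(nb+\zeta(x'-na)-\zeta(x')\big)\in\mathbb T,
\]
a continuous function of $x'$. By Lemma~\ref{lem:escape} it suffices to find a zero of the continuous function
\[
\Delta(x')=e^{-\Psi(x')}-\beta(s(x')),\qquad x'\in\mathbb T .
\]

\emph{Step 2: $\Delta$ changes sign.} At $x'=0$ we have $\Psi=0$ and $\Delta=1-\beta>0$. To find a point where $\Delta<0$, note that the points $\frac38-n\xi$ and $\frac58-n\xi$ of $\mathbb T$ differ by $\frac14$, so they do not both lie in the open arc $(-\frac18,\frac18)$ of length $\frac14$. Hence there are $\nu'\in\{\frac38,\frac58\}$ and $j\in\mathbb Z$ with $\nu=\nu'-n\xi+j\in[\frac18,\frac78]$. Then $j-n\xi=\nu-\nu'\in[-\frac12,\frac12]$, and $n\xi\ge1$ gives $1\le j\le n\xi+1$. Take $x'=\nu'/Q$. Then $Qx'\equiv\nu'$ and $Q(x'-na)\equiv\nu'-n\xi\equiv\nu\pmod1$, both in the range where $\ell$ is the identity, so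
\[
s(x')\equiv D\Big(\frac{np'}D+n\delta+\frac\delta\xi(\nu-\nu')\Big)\equiv D\Big(n\delta+\frac\delta\xi(j-n\xi)\Big)=j\mu\pmod1 .
\]
Moreover $\Psi(x')=V\psi(\nu')=V$. By Lemma~\ref{lem:escape} and \eqref{eq:kick}, $\beta(s(x'))\ge V^{-3}\|j\mu\|^2>e^{-V}$, that is, $\Delta(x')<0$. Since $\mathbb T$ is connected, $\Delta$ has a zero.
\end{proof}

\section{The rotation vector}\label{sec:alpha}

We need one vector $\alpha=(a,b)$ and a sequence of data $Q_m,D_m,V_m,\eta_m,\delta_m,\dots$ that meet three demands. For convergence in $C^\infty$, the bounds $V_m^{4s}(\eta_m+\delta_m/\xi_m)$ of Proposition~\ref{prop:small} must be summable for every $s$; so we take $\eta_m\approx V_m^{-m-1}$ and $\delta_m$ much smaller still. Since $\eta_{m+1}$ is much smaller than $\eta_m$, the fraction $p_{m+1}/Q_{m+1}$ has to absorb $\eta_m$; the simplest way is $\eta_m\approx1/Q_{m+1}$, and likewise $\delta_m\approx1/D_{m+1}$. Finally, band $m$ starts working at time $1/\xi_m$ and must work until time $1/\xi_{m+1}$, so \eqref{eq:kick} must hold for $j\le\xi_m/\xi_{m+1}+1$. With the choices below all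 these quantities are powers of $V_m$ with exponents of order $m^2$, and such powers are smaller than $e^{V_m}$.

Let $V_1$ be a power of $2$ with
\begin{equation}\label{eq:V1}
V_1\ge\max\big\{2^{12},\ 8/r,\ 32\|\ell'\|_\infty\big\}.
\end{equation}
Put $Q_1=1$, $D_1=V_1$ and, for $m\ge1$,
\[
Q_{m+1}=V_m^{\,m+1},\qquad D_{m+1}=V_{m+1}=Q_{m+1}^3 .
\]
All these numbers are powers of $2$, and $Q_1\mid D_1\mid Q_2\mid D_2\mid\cdots$. We have $Q_m\le D_m=V_m$, and $V_{m+1}=V_m^{3(m+1)}\ge16V_m$, so $V_m\ge16^{m-1}V_1$. Define
\[
a=\sum_{i\ge1}\frac1{Q_i},\qquad b=\sum_{i\ge1}\frac1{D_i},\qquad \eta_m=\sum_{i>m}\frac1{Q_i},\qquad\delta_m=\sum_{i>m}\frac1{D_i},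
\]
and $\alpha=(a,b)$. By divisibility, $a=\frac{p_m}{Q_m}+\eta_m$ and $b=\frac{p'_m}{D_m}+\delta_m$ with $p_m,p_m'\in\mathbb Z$. Since $Q_{i+1}/Q_i\ge V_i^{\,i}\ge4$ and $D_{i+1}/D_i\ge4$, each tail is less than $\frac43$ of its first term, so
\begin{equation}\label{eq:tails}
\frac1{Q_{m+1}}<\eta_m<\frac2{Q_{m+1}},\qquad \frac1{D_{m+1}}<\delta_m<\frac2{D_{m+1}} .
\end{equation}
Let $\xi_m=Q_m\eta_m$ and $\mu_m=D_m\delta_m/\xi_m$. From \eqref{eq:tails} and $1\le Q_m\le V_m$,
\begin{equation}\label{eq:xi}
\frac1{Q_{m+1}}<\xi_m<2V_m^{-m},\qquad \frac{\delta_m}{\xi_m}\le\frac{\delta_m}{\eta_m}<\frac{2Q_{m+1}}{D_{m+1}}=2V_m^{-2m-2}.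
\end{equation}
Finally put $c_m=r2^{-m}$ and $w_m=r2^{-m-2}$. The intervals $[c_m-w_m,c_m+w_m]=r2^{-m}[\frac34,\frac54]$ lie in $(0,r)$, and they are pairwise disjoint because $\frac12\cdot\frac54<\frac34$.

\begin{lemma}\label{lem:params}
For every $m\ge1$ the data $Q_m,D_m,V_m,c_m,w_m,\alpha$ satisfy \eqref{eq:data}, and $\eta_m+\delta_m/\xi_m\le4V_m^{-m-1}$. The sequence $(\xi_m)$ decreases strictly to $0$. The numbers $1,a,b$ are rationally independent.
\end{lemma}

\begin{proof}
By \eqref{eq:V1}, $1/w_m=2^{m-1}\cdot8/r\le2^{m-1}V_1\le V_m$ and $\xi_m<2/V_1\le\frac18$. By \eqref{eq:xi}, \eqref{eq:V1} and $r\le1$,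
\[
\frac{\delta_m}{\eta_m}\|\ell'\|_\infty r\le2V_m^{-4}\cdot\frac{V_m}{32}\le\frac1{16V_m}\le\frac{w_m}{16}.
\]
This is \eqref{eq:data}. The bound on $\eta_m+\delta_m/\xi_m$ follows from $\eta_m<2V_m^{-m-1}$ and \eqref{eq:xi}. Next, $\xi_{m+1}<2V_{m+1}^{-m-1}=2Q_{m+1}^{-3(m+1)}<1/Q_{m+1}<\xi_m$, and $\xi_m\to0$ by \eqref{eq:xi}.

Suppose that $q_0+q_1a+q_2b=0$ with $q_i\in\mathbb Z$. Multiply by $D_m$. Since $Q_m\mid D_m$, the number $D_m(q_1\eta_m+q_2\delta_m)$ is an integer. It tends to $0$, because $D_m\delta_m\le D_m\eta_m<2V_m^{-m}$. So $q_1\eta_m+q_2\delta_m=0$ for large $m$. As $\delta_m/\eta_m\to0$, this forces $q_1=0$; then $q_2=0$ since $\delta_m>0$, and $q_0=0$.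
\end{proof}

It remains to bound the kicks from below. The number $\mu_m$ is very close to $1/N$ for an integer $N$. The dangerous values of $j$ are the multiples of $N$, where only the error $\mu_m-1/N$ keeps $j\mu_m$ away from the integers. This error is governed by $\xi_{m+1}$, which is small but still a power of $V_m$.

\begin{lemma}\label{lem:kicks}
If $j$ is an integer with $1\le j\le\xi_m/\xi_{m+1}+1$, then
\[
\|j\mu_m\|\ge\frac1{2Q_{m+2}}\qquad\text{and}\qquad\|j\mu_m\|^2>V_m^3e^{-V_m}.
\]
\end{lemma}

\begin{proof}
Let
\[
N=\frac{Q_mD_{m+1}}{D_mQ_{m+1}}=\frac{Q_mQ_{m+1}^2}{D_m}.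
\]
It is a positive integer because $D_m\mid Q_{m+1}$, and $N\le Q_{m+1}^3=D_{m+1}\le Q_{m+2}$. Write $\xi'=\xi_{m+1}$ and $\delta'=D_{m+1}\delta_{m+1}$. Splitting off the first term of each tail gives $\eta_m=(1+\xi')/Q_{m+1}$ and $\delta_m=(1+\delta')/D_{m+1}$, so
\[
\mu_m=\frac{D_m\delta_m}{Q_m\eta_m}=\frac1N\cdot\frac{1+\delta'}{1+\xi'}=\frac{1-\varepsilon}N,\qquad\varepsilon=\frac{\xi'-\delta'}{1+\xi'} .
\]
By \eqref{eq:tails} and \eqref{eq:xi}, $\delta'<2D_{m+1}/Q_{m+2}^3$ and $\xi'>1/Q_{m+2}$, so $\delta'/\xi'<2D_{m+1}/Q_{m+2}^2\le2/Q_{m+2}\le\frac14$. With $\xi'\le\frac18$ this gives $\varepsilon\ge\frac34\cdot\frac89\,\xi'\ge\frac12\xi'$, and $\varepsilon\le\xi'$. Hence $0<j\varepsilon\le\xi_m+\xi_{m+1}\le\frac14$, and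
\[
j\mu_m=\frac jN-\frac{j\varepsilon}N,\qquad 0<\frac{j\varepsilon}N\le\frac1{4N}.
\]
If $N\nmid j$, then $\|j/N\|\ge1/N$, so $\|j\mu_m\|\ge\frac3{4N}\ge\frac1{2Q_{m+2}}$. If $N\mid j$, then $j\ge N$ and $\|j\mu_m\|=\frac{j\varepsilon}N\ge\varepsilon\ge\frac{\xi'}2>\frac1{2Q_{m+2}}$.

Since $Q_{m+2}=V_{m+1}^{m+2}=V_m^{3(m+1)(m+2)}$, the second inequality follows from
\[
4V_m^{\,3+6(m+1)(m+2)}<e^{V_m}.
\]
Using $4\le V_m$, $(m+1)(m+2)\le6m^2$ and $\log V_m\le V_m^{1/2}$, the logarithm of the left side is at most $40m^2V_m^{1/2}$. Finally $V_m^{1/2}\ge4^{m-1}V_1^{1/2}\ge64m^2>40m^2$, because $2^{m-1}\ge m$ and $V_1\ge2^{12}$.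
\end{proof}

\begin{remark}
The rotation $R_\alpha$ returns very close to the identity at the times $n=D_m$, since $\|D_m\alpha\|\le D_m\eta_m<2D_m^{-m}$. For $m\ge2$ these times satisfy $1/\xi_{m-1}<Q_m\le D_m\le\frac12V_m^{\,m}<1/\xi_m$ by \eqref{eq:xi}. So the return at time $D_m$ is destroyed by band $m-1$, whose amplification $e^{V_{m-1}}$ exceeds $D_m^{\,m}=V_{m-1}^{3m^2}$.
\end{remark}

\section{Assembling the bands}\label{sec:assembly}

\begin{proposition}\label{prop:main}
Let $R$ be an effective Hamiltonian action of $\mathbb T^2$ on a closed connected symplectic manifold $(M,\omega)$. There are $\alpha\in\mathbb T^2$, $h_N\in\operatorname{Ham}(M,\omega)$ and $\varphi\in\operatorname{Ham}(M,\omega)$ such that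
\begin{enumerate}
\item[(a)] $h_N^{-1}R_\alpha h_N\to\varphi$ in $C^\infty$;
\item[(b)] every periodic point of $\varphi$ is a fixed point of the action, and every fixed point of the action is fixed by $\varphi$;
\item[(c)] $\liminf_{|n|\to\infty}d_{C^0}(\varphi^n,\operatorname{Id})>0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Take the chart of Lemma~\ref{lem:chart} and the data of Section~\ref{sec:alpha}. Let $\mathcal B_m$, $g^{(m)}$, $f_m=(g^{(m)})^{-1}R_\alpha g^{(m)}$ and $F_1^m,F_2^m,F_3^m$ be the objects of Section~\ref{sec:band} for the $m$-th data. The bands $\mathcal B_m$ are pairwise disjoint because their $I$-intervals are. Let $Y=M\setminus\bigcup_m\mathcal B_m$; like the bands, it is $R$-invariant.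

\emph{Convergence.} By Proposition~\ref{prop:small} and Lemma~\ref{lem:params}, $|F_i^m|_{C^s}\le4C_sV_m^{4s-m-1}$, which is at most $4C_s/V_m$ for $m\ge4s$ and hence summable in $m$. All $F_i^m$ are supported in the compact set $K\subset U$. So the partial sums $F_i^{\le N}=\sum_{m\le N}F_i^m$ converge in $C^\infty([0,1]\times M)$ to Hamiltonians $F_i$. Define
\[
\varphi=R_\alpha\,\phi^1_{F_3}\phi^1_{F_2}\phi^1_{F_1}\in\operatorname{Ham}(M,\omega),\qquad \varphi_N=R_\alpha\,\phi^1_{F_3^{\le N}}\phi^1_{F_2^{\le N}}\phi^1_{F_1^{\le N}} .
\]
By (H4) and the continuity of composition, $\varphi_N\to\varphi$ in $C^\infty$.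

At a point $z$ outside $\mathcal B_j$ the differential of $F_i^j$ vanishes. So the vector field of $F_i$ vanishes on $Y$ and equals that of $F_i^m$ on $\mathcal B_m$. The flow of $F_i^m$ preserves $\mathcal B_m$ by (H3), so on $\mathcal B_m$ it is also the flow of $F_i$. With Proposition~\ref{prop:small} we obtain
\begin{equation}\label{eq:phi}
\varphi=f_m\ \text{ on }\mathcal B_m\quad(m\ge1),\qquad\varphi=R_\alpha\ \text{ on }Y .
\end{equation}
The same argument, applied to the finite sums, shows that $\varphi_N$ equals $f_m$ on $\mathcal B_m$ for $m\le N$ and $R_\alpha$ elsewhere. Let $h_N=g^{(1)}\cdots g^{(N)}\in\operatorname{Ham}(M,\omega)$. It equals $g^{(m)}$ on $\mathcal B_m$ for $m\le N$ and the identity elsewhere, so $h_N^{-1}R_\alpha h_N$ has the same description as $\varphi_N$. Thus $h_N^{-1}R_\alpha h_N=\varphi_N$, which proves (a).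

\emph{Periodic points.} By Lemma~\ref{lem:params} and Kronecker's theorem, $n\alpha$ generates a dense subgroup of $\mathbb T^2$ for each $n\ge1$; in particular $n\alpha\ne0$. Let $\varphi^n(z)=z$ with $n\ge1$. If $z\in\mathcal B_m$, then $f_m^n(z)=z$ by \eqref{eq:phi}, so $R_{n\alpha}$ fixes the point $g^{(m)}(z)\in U$. This is impossible, since the torus acts freely on $U$. So $z\in Y$ and $R_{n\alpha}(z)=z$. The isotropy group of $z$ is closed and contains a dense subgroup, so $z$ is a fixed point of the action. Conversely, a fixed point of the action lies outside $U$, hence in $Y$, and $\varphi$ fixes it. This proves (b).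

\emph{Non-rigidity.} Let $\epsilon_0>0$ be the distance in $M$ between the disjoint compact sets $\{z\in K:0\le J\le\frac r8\}$ and $\{z\in K:J=\frac r2\}$; it does not depend on the band. Let $n\ge1/\xi_1$ be an integer. Since $\xi_m$ decreases to $0$, there is $m$ with $1/\xi_m\le n\le1/\xi_{m+1}$. Then $n\xi_m\ge1$ and $n\xi_m+1\le\xi_m/\xi_{m+1}+1$, so Lemma~\ref{lem:kicks} gives \eqref{eq:kick} for band $m$. Proposition~\ref{prop:rise} provides $z\in\mathcal B_m$ with $0<J(z)\le\frac r8$ and $J(f_m^n(z))=\frac r2$. Both $z$ and $\varphi^n(z)=f_m^n(z)$ lie in $\mathcal B_m\subset K$, so $d(\varphi^n(z),z)\ge\epsilon_0$. Thus $d_{C^0}(\varphi^n,\operatorname{Id})\ge\epsilon_0$ for all $n\ge1/\xi_1$. Substituting $z=\varphi^n(z')$ in the definition shows that $d_{C^0}(\varphi^{-n},\operatorname{Id})=d_{C^0}(\varphi^n,\operatorname{Id})$, and (c) follows.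
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spheres}]
The action of $\mathbb T^2$ on $S^2\times S^2$ is effective and Hamiltonian, and its fixed points are the four pairs of poles. Apply Proposition~\ref{prop:main}.
\end{proof}

\section{Fixed sets of positive dimension and the proof of Theorem~\ref{thm:general}}\label{sec:fixed}

Proposition~\ref{prop:main} does not assume that the fixed set is finite; finiteness is needed only to conclude from (b) that $\varphi$ is a pseudo-rotation. We now show that it cannot be avoided. If the action fixes a submanifold $F$ of positive dimension, then $h_m^{-1}R_{\alpha_m}h_m$ fixes $h_m^{-1}(F)$ pointwise. For arbitrary diffeomorphisms $h_m$ nothing in this argument would keep the sets $h_m^{-1}(F)$ from shrinking to a point, leaving a single fixed point in the limit. For symplectic $h_m$, Stokes' theorem forbids it.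

\begin{proposition}\label{prop:fixed}
Let $R$ be a Hamiltonian torus action of any rank on $M$ with infinitely many fixed points. If $\varphi_m=h_m^{-1}R_{\alpha_m}h_m$ with $h_m\in\operatorname{Symp}(M,\omega)$ and $\varphi_m\to\varphi$ in $C^0$, then $\varphi$ has infinitely many fixed points. In particular, no AKPR exists for this action.
\end{proposition}

\begin{proof}
By (T2) the fixed set has finitely many components, so one of them, $F$, is a closed connected symplectic submanifold of dimension $2e>0$. The set $F_m=h_m^{-1}(F)$ is contained in $\operatorname{Fix}(\varphi_m)$ and is again a closed connected symplectic submanifold, so $\omega^e$ is a volume form on it and $\int_{F_m}\omega^e\neq0$.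

Let $\rho_0>0$ be smaller than the injectivity radius of $M$. Suppose that $\operatorname{diam}F_m<\rho_0$. Then $F_m$ lies in a geodesic ball of radius $\rho_0$, which is contractible, so $\omega=d\sigma$ there for a one-form $\sigma$, and $\int_{F_m}\omega^e=\int_{F_m}d(\sigma\wedge\omega^{e-1})=0$, a contradiction. Hence $F_m$ contains two points at distance at least $\rho_0$. Let $z_m^0$ be one of them. The function $d(z_m^0,\cdot)$ is continuous on the connected set $F_m$, so for each $t\in[0,\rho_0]$ there is $z_m^t\in F_m$ with $d(z_m^0,z_m^t)=t$.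

Pass to a subsequence along which $z_m^0$ converges to a point $z^0$. For each $t$ let $z^t$ be the limit of $(z_m^t)$ along a further subsequence. Then $d(z^0,z^t)=t$, and since $\varphi_m(z_m^t)=z_m^t$,
\[
d(\varphi(z^t),z^t)\le d(\varphi(z^t),\varphi(z_m^t))+d_{C^0}(\varphi,\varphi_m)+d(z_m^t,z^t)\longrightarrow0
\]
along that subsequence. So the points $z^t$, $t\in[0,\rho_0]$, are pairwise distinct fixed points of $\varphi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(i)$\Rightarrow$(iii). Here the rank is used: Lemma~\ref{lem:reduction} gives a two-dimensional torus in $\mathbb T^k/\ker R$ that acts effectively and has the same finite fixed set as $\mathbb T^k$. Proposition~\ref{prop:main} applied to it yields $\alpha$, $h_N$ and $\varphi$. By (b), $\varphi$ is a pseudo-rotation. Choose a lift $\tilde\alpha\in\mathbb T^k$ of $\alpha$; it acts on $M$ by the same map. By (a), $\varphi$ is an AKPR for the given action with the constant sequence $\alpha_N=\tilde\alpha$, and (c) is the required bound.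

(iii)$\Rightarrow$(ii) is immediate, and (ii)$\Rightarrow$(i) is Proposition~\ref{prop:fixed}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{JS}
Du\v{s}an Joksimovi\'c, Sobhan Seyfaddini,
\emph{A H\"older-type inequality for the $C^0$ distance and Anosov-Katok pseudo-rotations},
arXiv:2207.11813 (2022).

\end{thebibliography}
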